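\title{Adjoint multiplication operators on $H^2$ that are universal for ergodic systems}

\begin{abstract}
A bounded operator on a separable Banach space is universal for invertible ergodic systems if every free invertible ergodic transformation is isomorphic to the operator equipped with an invariant probability measure of full support. It is $2$-universal if the measure can always be chosen with a finite second moment. We prove that the adjoint $M_\varphi^*$ of a multiplication operator on the Hardy space $H^2(\mathbb D)$ is $2$-universal if and only if $\varphi$ is non-constant and $\varphi(\mathbb D)$ meets the unit circle $\mathbb T$, and that this is also equivalent to universality and to the existence of a dense orbit. This answers in the negative the question, posed in a paper of Grivaux, whether the right condition is $\mathbb T\subseteq\varphi(\mathbb D)$: the symbol $\varphi(\xi)=1+\xi$ is a counterexample. The proof rests on a general criterion. If an operator has a $C^2$ field of unimodular eigenvectors that is supported on a proper arc and spans a dense subspace, then it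 is universal, with invariant measures having any prescribed moment. The measures are obtained by a Baire category argument in a space of observables.
\end{abstract}

\section{Introduction}\label{sec:intro}

A bounded operator $A$ on a Banach space $Z$, together with an $A$-invariant probability measure on $Z$, is a measure-preserving system. Different invariant measures give different systems, and one may ask whether a single operator can reproduce, through its invariant measures, every ergodic system. This paper determines which adjoints of multiplication operators on the Hardy space can.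

Throughout, $\mathbb D$ is the open unit disk, $\mathbb T$ is the unit circle, and $m$ is normalized Lebesgue measure on $\mathbb T$.

\subsection{Models and universality}

By an \emph{invertible ergodic system} we mean an invertible ergodic measure-preserving transformation $T$ of a standard Lebesgue probability space $(X,\mathcal B,\mu)$ which is \emph{free}, that is, $\mu(\{x\in X: T^nx=x\})=0$ for every integer $n\neq0$. Since $T$ is ergodic, this is equivalent to $(X,\mathcal B,\mu)$ being non-atomic.

Let $Z$ be a real or complex separable infinite-dimensional Banach space, $\mathcal B_Z$ its Borel $\sigma$-field, and $A\in\mathcal B(Z)$ a bounded operator. A Borel probability measure $\nu$ on $Z$ has \emph{full support} if $\nu(U)>0$ for every non-empty open set $U\subseteq Z$. Two measure-preserving systems $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are \emph{isomorphic} if there are sets $X_0\subseteq X$ and $Z_0\subseteq Z$ of full measure with $T(X_0)\subseteq X_0$ and $A(Z_0)\subseteq Z_0$, and a measurable bijection $\Phi:X_0\to Z_0$ with measurable inverse such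 that $\Phi_*\mu=\nu$ and $\Phi\circ T=A\circ\Phi$ on $X_0$. If $\mathcal B$ is complete, measurability is understood with respect to the completions.

\begin{definition}\label{def:universal}
Let $(X,\mathcal B,\mu;T)$ be an invertible ergodic system. A \emph{model of $T$ for $A$} is an $A$-invariant Borel probability measure $\nu$ on $Z$ with full support such that $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are isomorphic. The operator $A$ is \emph{universal for invertible ergodic systems} if every invertible ergodic system has a model for $A$. It is \emph{$2$-universal for invertible ergodic systems} if every such system has a model $\nu$ with $\int_Z\|z\|^2\,d\nu(z)<\infty$.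
\end{definition}

Full support ensures that the model involves the whole operator and not only its restriction to a small invariant subspace. It also explains why systems are required to be free: an invertible ergodic system with an atom is carried by a finite orbit, and a measure carried by a finite set does not have full support in $Z$.

\subsection{The operators $M_\varphi^*$ and the question}

The Hardy space $H^2=H^2(\mathbb D)$ consists of the holomorphic functions $h(\xi)=\sum_{j\ge0}h_j\xi^j$ on $\mathbb D$ with $\|h\|^2=\sum_j|h_j|^2<\infty$; the inner product is linear in the first variable. For $\varphi\in H^\infty(\mathbb D)$, the operator $M_\varphi h=\varphi h$ is bounded on $H^2$ with $\|M_\varphi\|\le\|\varphi\|_\infty$, and $M_\varphi^*$ denotes its adjoint. For $w\in\mathbb D$ the reproducing kernel $k_w(\xi)=(1-\bar w\xi)^{-1}=\sum_{j\ge0}\bar w^{\,j}\xi^j$ satisfies $\langle h,k_w\rangle=h(w)$. Hence $\langle h,M_\varphi^*k_w\rangle=\langle\varphi h,k_w\rangle=\varphi(w)h(w)$ for all $h\in H^2$, that is,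
\begin{equation}\label{eq:kernel}
M_\varphi^*k_w=\overline{\varphi(w)}\,k_w .
\end{equation}
The following question is posed in \cite{Grivaux}.

\medskip
\noindent\textbf{Question.} \emph{Let $\varphi\in H^\infty(\mathbb D)$. Is it true that $M_\varphi^*$ is $2$-universal for invertible ergodic systems if and only if $\mathbb T\subseteq\varphi(\mathbb D)$?}
\medskip

Rotations suggest this condition. Let $\gamma\in\mathbb T$ not be a root of unity, and let $R_\gamma x=\gamma x$ on $(\mathbb T,m)$; this is an invertible ergodic system. Let $Z$ be complex. If $Av=\gamma v$ with $v\ne0$, then $x\mapsto xv$ is injective and intertwines $R_\gamma$ with $A$, so the most direct way to see $R_\gamma$ inside $A$ is through the eigenvalue $\gamma$. Conversely, a moment condition forces every model of $R_\gamma$ to be made of eigenvectors. Indeed, let $\nu=\Phi_*m$ be a model with a finite second, hence first, moment, and put $v_n=\int\Phi(x)x^{-n}\,dm(x)$ for $n\in\mathbb Z$ (a Bochner integral). Then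
\[
Av_n=\int\Phi(\gamma x)x^{-n}\,dm(x)=\gamma^nv_n .
\]
If $\zeta\in Z^*$ vanishes on all $v_n$, then all Fourier coefficients of $\zeta\circ\Phi$ vanish, so the closed set $\ker\zeta$ has full $\nu$-measure and $\zeta=0$. Thus the eigenvectors of $A$ with eigenvalues in $\{\gamma^n:n\in\mathbb Z\}$ span a dense subspace. The rotation is generated by the single function $x$, whose eigenvalue is $\gamma$, so one is led to expect $v_1\neq0$ and, letting $\gamma$ vary, eigenvalues all around the circle. By \eqref{eq:kernel}, the condition $\mathbb T\subseteq\varphi(\mathbb D)$ is the one that provides a kernel function with eigenvalue $\lambda$ for every $\lambda\in\mathbb T$.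

\subsection{Results}

The expectation is wrong: an arbitrarily short arc of eigenvalues is enough.

\begin{theorem}\label{thm:classification}
Let $\varphi\in H^\infty(\mathbb D)$. The following are equivalent.
\begin{itemize}
\item[(i)] $M_\varphi^*$ is $2$-universal for invertible ergodic systems.
\item[(ii)] $M_\varphi^*$ is universal for invertible ergodic systems.
\item[(iii)] $M_\varphi^*$ admits an ergodic invariant Borel probability measure with full support.
\item[(iv)] $M_\varphi^*$ has a dense orbit.
\item[(v)] $\varphi$ is non-constant and $\varphi(\mathbb D)\cap\mathbb T\neq\emptyset$.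
\item[(vi)] For every nondecreasing $G:[0,\infty)\to[0,\infty)$ and every invertible ergodic system $T$, there is a model $\nu$ of $T$ for $M_\varphi^*$ with $\int G(\|z\|)\,d\nu(z)<\infty$.
\end{itemize}
\end{theorem}

A measure with full support is never carried by a ball. Condition (vi) says that, short of this, the tails can be made as thin as one likes: Markov's inequality gives $\nu(\|z\|\ge t)\le \mathrm{const}/G(t)$ whenever $G(t)>0$.

\begin{corollary}\label{cor:answer}
If $\mathbb T\subseteq\varphi(\mathbb D)$, then $M_\varphi^*$ is $2$-universal for invertible ergodic systems. The converse is false: for $\varphi(\xi)=1+\xi$ the operator $M_\varphi^*$ is $2$-universal, while $-1\notin\varphi(\mathbb D)$. The answer to the Question is therefore negative.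
\end{corollary}

\begin{proof}
If $\mathbb T\subseteq\varphi(\mathbb D)$, then $\varphi$ is non-constant and (v) holds. For $\varphi(\xi)=1+\xi$, the set $\varphi(\mathbb D)$ is the open disk of center $1$ and radius $1$. It contains $1\in\mathbb T$, so (v) holds, and it does not contain $-1$.
\end{proof}

The substantial implication in Theorem~\ref{thm:classification} is (v)$\Rightarrow$(vi). It follows from a criterion that does not depend on the Hardy space.

\begin{theorem}\label{thm:criterion}
Let $Z$ be a complex separable infinite-dimensional Banach space and $A\in\mathcal B(Z)$. Suppose there is a $C^2$ map $E:\mathbb T\to Z$, vanishing outside a closed arc $\Gamma\neq\mathbb T$, such that $AE(\lambda)=\lambda E(\lambda)$ for all $\lambda\in\mathbb T$ and $\operatorname{span}\{E(\lambda):\lambda\in\mathbb T\}$ is dense in $Z$. Then for every nondecreasing $G:[0,\infty)\to[0,\infty)$ and every invertible ergodic system $T$, there is a model $\nu$ of $T$ for $A$ with $\int G(\|z\|)\,d\nu(z)<\infty$. In particular, taking $G(t)=t^2$, the operator $A$ is $2$-universal for invertible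 ergodic systems.
\end{theorem}

Section~\ref{sec:rotation} shows on a rotation why a short arc can suffice. Section~\ref{sec:deduction} deduces Theorem~\ref{thm:classification} from Theorem~\ref{thm:criterion}. Sections~\ref{sec:coding} to~\ref{sec:end} prove Theorem~\ref{thm:criterion}; the plan of that proof is at the end of Section~\ref{sec:coding}.

\section{A rotation whose angle is not an eigenvalue}\label{sec:rotation}

Let $\varphi(\xi)=1+\xi$, so that $A=M_\varphi^*=I+S^*$, where $S^*\sum_jh_j\xi^j=\sum_jh_{j+1}\xi^j$ is the backward shift. The equation $Ah=\lambda h$ reads $h_{j+1}=(\lambda-1)h_j$. So the eigenvalues of $A$ are exactly the $\lambda$ with $|\lambda-1|<1$, with eigenvectors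
\[
v(\lambda)=\sum_{j\ge0}(\lambda-1)^j\xi^j .
\]
Since $|e^{i\theta}-1|=2|\sin(\theta/2)|$, the unimodular eigenvalues form the arc $J=\{e^{i\theta}:|\theta|<\pi/3\}$.

Take $\gamma=e^{2i}$, which is not a root of unity because $\pi$ is irrational. Neither $\gamma$ nor $\bar\gamma$ lies in $J$. However, $\gamma^3=e^{i(6-2\pi)}$ and $\gamma^{13}=e^{i(26-8\pi)}$ do, since $|6-2\pi|<0.3$ and $|26-8\pi|<0.9$ are less than $\pi/3$. Define
\[
\Phi(x)=x^3\,v(\gamma^3)+x^{13}\,v(\gamma^{13}),\qquad x\in\mathbb T .
\]
Then $A\Phi(x)=\gamma^3x^3v(\gamma^3)+\gamma^{13}x^{13}v(\gamma^{13})=\Phi(\gamma x)$. The first two Taylor coefficients of $\Phi(x)$ are $x^3+x^{13}$ and $(\gamma^3-1)x^3+(\gamma^{13}-1)x^{13}$. As $\gamma^3\neq\gamma^{13}$, they determine $x^3$ and $x^{13}$, and then $x=x^{13}\cdot(x^3)^{-4}$. So $\Phi$ is a homeomorphism onto its image, and $\nu=\Phi_*m$ is an $A$-invariant measure with moments of all orders that makes $A$ isomorphic to $R_\gamma$.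

Nothing here is special to these numbers. Let $J$ be any open arc and $\gamma$ not a root of unity. Choose $n\neq0$ with $\gamma^n\in J$. The powers of $\gamma^n$ are dense in $\mathbb T$, so there is $k$ with $\gamma^{1+kn}\in J$ and $1+kn\neq n$, and $x=x^{1+kn}\cdot(x^n)^{-k}$.

The example locates the flaw in the heuristic of Section~\ref{sec:intro}. The \emph{linear} coordinates of $\Phi$ see only the frequencies $n$ for which $\gamma^n$ is an eigenvalue of $A$. An isomorphism, however, concerns the $\sigma$-field generated by these coordinates, and the missing frequency is recovered from them by a \emph{nonlinear} operation. Two things separate the example from Theorem~\ref{thm:criterion}. The measure $\nu$ is carried by a compact subset of a two-dimensional subspace, far from having full support. And the construction uses eigenfunctions of the system, while a Bernoulli shift, for instance, has no non-constant ones. In general the nonlinear recovery has to be organized differently: we shall use the fact that a function with finitely many values can be read off exactly from a good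 enough approximation.

\section{From the criterion to the classification}\label{sec:deduction}

\begin{proof}[Proof of Theorem~\ref{thm:classification}, assuming Theorem~\ref{thm:criterion}]
Write $A=M_\varphi^*$. The implication (vi)$\Rightarrow$(i) is the case $G(t)=t^2$, and (i)$\Rightarrow$(ii) holds by definition.

(ii)$\Rightarrow$(iii). Let $\nu$ be a model of an irrational rotation. It has full support, and it is ergodic because ergodicity is preserved by isomorphisms.

(iii)$\Rightarrow$(iv). Let $U_1,U_2,\dots$ be a countable base of non-empty open sets of $H^2$. By Birkhoff's ergodic theorem, the orbit of $\nu$-almost every $z$ visits $U_k$ with asymptotic frequency $\nu(U_k)>0$, for every $k$. Such an orbit is dense.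

(iv)$\Rightarrow$(v). Let $z$ have a dense orbit; in particular $z\neq0$. If $\varphi$ were constant, the orbit would lie in $\mathbb Cz$. So $\varphi$ is non-constant. Suppose $\varphi(\mathbb D)\cap\mathbb T=\emptyset$. Since $\mathbb D$ is connected, $|\varphi|<1$ on $\mathbb D$ or $|\varphi|>1$ on $\mathbb D$. In the first case $\|A\|\le1$ and the orbit is bounded. In the second case $1/\varphi\in H^\infty(\mathbb D)$ has norm at most $1$, so $A$ is invertible with $A^{-1}=M_{1/\varphi}^*$ and $\|A^{-1}\|\le1$. Then $\|z\|=\|A^{-n}A^nz\|\le\|A^nz\|$ for $n\ge0$, and the orbit misses the open ball of center $0$ and radius $\|z\|$. Both cases contradict density.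

(v)$\Rightarrow$(vi). We build the field $E$ of Theorem~\ref{thm:criterion} from kernel functions. By \eqref{eq:kernel}, $k_w$ has eigenvalue $\lambda$ when $\varphi(w)=\bar\lambda$, so we need a smooth local inverse of $\varphi$ along an arc of $\mathbb T$.

Since $\varphi$ is non-constant, $\varphi(\mathbb D)$ is open. So $\varphi(\mathbb D)\cap\mathbb T$ is a non-empty open subset of $\mathbb T$, hence uncountable, and $\varphi^{-1}(\mathbb T)$ is uncountable, whereas $\varphi'$ has countably many zeros. Pick $w_0\in\mathbb D$ with $\lambda_0=\varphi(w_0)\in\mathbb T$ and $\varphi'(w_0)\neq0$. There are a disk $\Delta$ of center $\lambda_0$ and radius less than $1$ and a holomorphic map $s:\Delta\to\mathbb D$ with $\varphi\circ s=\mathrm{id}_\Delta$. Let $\Delta^*=\{\lambda:\bar\lambda\in\Delta\}$. Let $\Gamma$ be a non-degenerate closed arc contained in $\Delta^*\cap\mathbb T$; it is not $\mathbb T$ because $-\bar\lambda_0\notin\Delta^*$. Let $\chi\in C^\infty(\mathbb T)$, $\chi\ge0$, vanish outside $\Gamma$ and be positive on a non-empty open arc $I$. Put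
\[
E(\lambda)=\chi(\lambda)\,k_{s(\bar\lambda)}\quad\text{for }\lambda\in\Delta^*\cap\mathbb T,\qquad E(\lambda)=0\quad\text{for the other }\lambda\in\mathbb T .
\]
(For $\varphi(\xi)=1+\xi$ and $\lambda_0=1$ one has $s(\omega)=\omega-1$ and $E=\chi v$, with $v$ as in Section~\ref{sec:rotation}.)

\emph{Smoothness.} The map $u\mapsto\sum_{j\ge0}u^j\xi^j$ is a power series whose coefficients have norm $1$ in $H^2$, so it is holomorphic from $\mathbb D$ to $H^2$. The function $\lambda\mapsto\overline{s(\bar\lambda)}$ is holomorphic from $\Delta^*$ to $\mathbb D$. Their composition is $\lambda\mapsto k_{s(\bar\lambda)}$, which is thus holomorphic on $\Delta^*$. So $E$ is $C^\infty$ on the open arc $\Delta^*\cap\mathbb T$ and zero on the open set $\mathbb T\setminus\Gamma$, and these two sets cover $\mathbb T$.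

\emph{Eigenvalue equation.} By \eqref{eq:kernel}, $AE(\lambda)=\overline{\varphi(s(\bar\lambda))}\,E(\lambda)=\lambda E(\lambda)$ on $\Delta^*\cap\mathbb T$, and both sides vanish elsewhere.

\emph{Density.} If $h\in H^2$ is orthogonal to every $E(\lambda)$, then $0=\langle h,E(\lambda)\rangle=\chi(\lambda)h(s(\bar\lambda))$, so $h(s(\bar\lambda))=0$ for $\lambda\in I$. The map $s$ is continuous and injective, so the image of a non-degenerate closed subarc is an infinite compact subset of $\mathbb D$ on which $h$ vanishes. Hence $h=0$.

Theorem~\ref{thm:criterion} now gives (vi).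
\end{proof}

\section{Coding maps}\label{sec:coding}

From now on $Z$, $A$, $E$, $\Gamma$, $G$ and $(X,\mathcal B,\mu;T)$ are as in Theorem~\ref{thm:criterion}.

\subsection{Conventions}\label{sub:conventions}

A \emph{standard Borel space} is a measurable space isomorphic to a complete separable metric space with its Borel $\sigma$-field; $(Z,\mathcal B_Z)$ is one. After discarding a null set we may assume, as usual, that $(X,\mathcal B)$ is a standard Borel space, that $T$ is a Borel automorphism of $X$, and that $T^nx\neq x$ for all $x\in X$ and $n\neq0$. We fix a countable algebra $\mathcal D\subseteq\mathcal B$ that generates $\mathcal B$. It separates points: the sets that contain both or neither of two points $x\ne x'$ form a $\sigma$-field, which does not contain $\{x\}$ and therefore does not contain $\mathcal D$. We shall use two theorems on a Borel map $\Phi:X\to Z$. The image of a Borel set under $\Phi$ is an \emph{analytic} set, and \emph{Lusin's separation theorem} states that for disjoint analytic sets $P,Q\subseteq Z$ there is a Borel set $C$ with $P\subseteq C$ and $C\cap Q=\emptyset$.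 The \emph{Lusin--Souslin theorem} states that if $\Phi$ is injective on a Borel set $X_0$, then the image of every Borel subset of $X_0$ is Borel.

Continuous $Z$-valued functions on $\mathbb T$ are integrated in the Riemann sense, and the integral commutes with bounded operators. Derivatives on $\mathbb T$ are taken with respect to $\theta$, where $\lambda=e^{i\theta}$, and $\|F\|_{C^2}=\|F\|_\infty+\|F'\|_\infty+\|F''\|_\infty$. Let $F$ be a scalar or $Z$-valued $C^2$ function. Two integrations by parts give $\int\lambda^nF\,dm=-n^{-2}\int\lambda^nF''\,dm$ for $n\neq0$, and $2\sum_{n\ge1}n^{-2}=\pi^2/3<4$, so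
\begin{equation}\label{eq:summable}
\sum_{n\in\mathbb Z}\Big\|\int\lambda^nF(\lambda)\,dm(\lambda)\Big\|\le\|F\|_\infty+\frac{\pi^2}{3}\|F''\|_\infty\le4\|F\|_{C^2}.
\end{equation}
In particular, a scalar $u\in C^2(\mathbb T)$ is the sum of its absolutely convergent Fourier series $\sum_n\hat u(n)\lambda^n$, where $\hat u(n)=\int\lambda^{-n}u\,dm$. The inequality \eqref{eq:summable} is the reason for assuming that $E$ is $C^2$.

\subsection{A summable two-sided orbit}

To map $X$ equivariantly into $Z$ without eigenfunctions of $T$, we use a two-sided orbit of $A$, obtained by averaging the eigenvectors: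
\[
z_n=\int\lambda^nE(\lambda)\,dm(\lambda),\qquad n\in\mathbb Z .
\]

\begin{lemma}\label{lem:zn}
\begin{itemize}
\item[(a)] $Az_n=z_{n+1}$ for all $n\in\mathbb Z$, and $C_0:=\sum_n\|z_n\|<\infty$.
\item[(b)] $E(\lambda)=\sum_n\lambda^{-n}z_n$ for all $\lambda\in\mathbb T$, and $\operatorname{span}\{z_n:n\in\mathbb Z\}$ is dense in $Z$.
\item[(c)] If $z_0\neq0$, then $\rho:=\inf_{j\neq0}\|z_j-z_0\|$ satisfies $0<\rho\le\|z_0\|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $Az_n=\int\lambda^nAE(\lambda)\,dm=\int\lambda^{n+1}E(\lambda)\,dm$, and \eqref{eq:summable} gives $C_0\le4\|E\|_{C^2}$.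

(b) Let $\zeta\in Z^*$ and $e=\zeta\circ E\in C^2(\mathbb T)$. Then $\zeta(z_n)=\hat e(-n)$, so $\zeta\big(\sum_n\lambda^{-n}z_n\big)=\sum_n\hat e(-n)\lambda^{-n}=\zeta(E(\lambda))$. Since $Z^*$ separates points, the formula follows. The closed span of the $z_n$ thus contains every $E(\lambda)$, hence equals $Z$.

(c) By (a), $z_j\to0$ as $|j|\to\infty$, so $\|z_j-z_0\|\to\|z_0\|>0$. This gives $\rho\le\|z_0\|$ and reduces $\rho>0$ to showing $z_j\neq z_0$ for each $j\neq0$. Suppose $z_j=z_0$. If $j>0$, then $A^jz_0=z_j=z_0$; if $j<0$, then $A^{|j|}z_0=A^{|j|}z_j=z_0$. So $z_{k|j|}=A^{k|j|}z_0=z_0$ for all $k\ge0$, which contradicts $z_n\to0$.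
\end{proof}

By (b), some $z_k$ is nonzero. Replacing $E(\lambda)$ by $\lambda^kE(\lambda)$ preserves all hypotheses and replaces $z_n$ by $z_{n+k}$. \emph{We therefore assume $z_0\neq0$.}

For a bounded complex sequence $a=(a_k)_{k\in\mathbb Z}$, define the $Z$-valued sequence $a*z$ by $(a*z)_k=\sum_na_{k-n}z_n$. Reindexing gives
\begin{equation}\label{eq:conv-shift}
A(a*z)_k=\sum_na_{k-n}z_{n+1}=(a*z)_{k+1}.
\end{equation}
For a bounded Borel function $f:X\to\mathbb C$, called an \emph{observable}, define the \emph{coding map}
\begin{equation}\label{eq:Phi}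
\Phi_f(x)=\sum_{n\in\mathbb Z}f(T^{-n}x)\,z_n .
\end{equation}
If $a_k=f(T^kx)$ is the sequence of values of $f$ along the orbit of $x$, then $\Phi_f(T^kx)=(a*z)_k$, and \eqref{eq:conv-shift} says that $\Phi_f\circ T=A\circ\Phi_f$. If $f\circ T=\lambda f$ with $\lambda\in\mathbb T$, then $\Phi_f=f\cdot E(\lambda)$ by Lemma~\ref{lem:zn}(b). So the map of Section~\ref{sec:rotation} is a coding map, for a linear combination $f$ of $x^3$ and $x^{13}$, when $E=\chi v$ with $\chi$ positive at $\gamma^3$ and $\gamma^{13}$.

\subsection{Plan of the proof}\label{sub:plan}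

The measure $(\Phi_f)_*\mu$ is $A$-invariant for every $f$. We must find $f$ for which it has full support and the required moment, and for which $\Phi_f$ is injective off a null set. There are two obstacles.

First, $\|\Phi_f\|\le C_0\sup|f|$, so full support is impossible for bounded $f$. We need unbounded observables, integrable enough to give the moment. Section~\ref{sec:space} introduces a Banach space $\mathcal L$ of such observables. We then show that full support and injectivity each hold on a countable intersection of open dense subsets of $\mathcal L$, and the Baire category theorem gives both at once. Density is proved by modifying a given observable on a set of small measure.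

Second, the map $a\mapsto a*z$ has a kernel. For $a_k=\lambda^k$ with $\lambda\in\mathbb T$, Lemma~\ref{lem:zn}(b) gives $(a*z)_k=\lambda^kE(\lambda)$, which vanishes when $\lambda\notin\Gamma$. The open set $\mathbb T\setminus\Gamma$ contains roots of unity, so the kernel even contains sequences with finitely many values. Thus $\Phi_f(x)$ does not determine $f(x)$ by linear algebra; this is the price for having eigenvectors only on an arc. The remedy is to start from an observable with finitely many values and to insert, at the visits to a small set $B$, a \emph{marker}: one very large value $R$ followed by $N$ zeros. If $\Phi_f(x)=\Phi_f(x')$, we then argue in three moves.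
\begin{enumerate}
\item The equality propagates: $\Phi_f(T^kx)=\Phi_f(T^kx')$ for all $k\in\mathbb Z$, including negative $k$, although $A$ need not be injective (Lemma~\ref{lem:past}).
\item The value $R$ is so large that $\Phi_f(y)$ reveals whether $y\in B$. So the markers occur at the same times along the orbits of $x$ and $x'$, and the difference sequence $f(T^kx)-f(T^kx')$ has long runs of zeros.
\item A sequence in the kernel whose nonzero terms are bounded above and below, and which has a long run of zeros, vanishes to the left of that run (Lemma~\ref{lem:rigid}).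
\end{enumerate}
Moves 1 and 3 are statements about bounded sequences, and both come from the same family of polynomials.

\section{Two rigidity lemmas for bounded sequences}\label{sec:rigidity}

If a polynomial $p(w)=1+p_1w+\dots+p_Nw^N$ is small on an arc, then $|1+p_1\lambda+\dots+p_N\lambda^N|$ is small for $\lambda$ in the arc: each term of the sequence $(\lambda^k)_k$ is nearly a fixed linear combination of the next $N$ terms, the same for all such $\lambda$. This is how one recovers the past from the future.

\begin{lemma}\label{lem:poly}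
Let $\Lambda\neq\mathbb T$ be a closed arc. There are polynomials $p_1,p_2,\dots$ with $p_\ell(0)=1$ such that $\|p_\ell F\|_{C^2}\to0$ for every scalar or $Z$-valued $C^2$ function $F$ on $\mathbb T$ that vanishes outside $\Lambda$.
\end{lemma}

\begin{proof}
We first find one polynomial $q$ with $q(0)=1$ and $\sup_\Lambda|q|<1$. Let $\lambda_0\in\mathbb T\setminus\Lambda$, let $d>0$ be the distance from $\lambda_0$ to $\Lambda$, and let $L\ge8/d^2$ be an integer. For $\omega\in\mathbb T\setminus\{1\}$, expanding the Fej\'er kernel and summing the geometric series give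
\[
1+2\operatorname{Re}\sum_{n=1}^{L-1}\Big(1-\frac nL\Big)\omega^n=\frac1L\,\big|1+\omega+\dots+\omega^{L-1}\big|^2\le\frac4{L|1-\omega|^2}.
\]
For $\omega=\lambda/\lambda_0$ with $\lambda\in\Lambda$, we have $|1-\omega|\ge d$ and the right side is at most $1/2$. So the polynomial $u(w)=\sum_{n=1}^{L-1}(1-n/L)(w/\lambda_0)^n$ satisfies $u(0)=0$, and $\operatorname{Re}u\le-1/4$ and $|u|\le L$ on $\Lambda$. With $\varepsilon=1/(4L^2)$ and $q=1+\varepsilon u$ we get, on $\Lambda$,
\[
|q|^2=1+2\varepsilon\operatorname{Re}u+\varepsilon^2|u|^2\le1-\frac1{8L^2}+\frac1{16L^2}=:\tau^2<1 .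
\]
Put $p_\ell=q^\ell$. Its $\theta$-derivatives are $\ell q^{\ell-1}q'$ and $\ell(\ell-1)q^{\ell-2}(q')^2+\ell q^{\ell-1}q''$, so $p_\ell,p_\ell',p_\ell''$ are $O(\ell^2\tau^{\ell})$ uniformly on $\Lambda$. The functions $F,F',F''$ vanish on the open set $\mathbb T\setminus\Lambda$, and the Leibniz rule gives $\|p_\ell F\|_{C^2}=O(\ell^2\tau^\ell)\to0$.
\end{proof}

If $\Lambda$ lies in the disk $|w-1|<1$, as the support of $\chi v$ does for $\varphi(\xi)=1+\xi$, one can simply take $q(w)=1-w$. For $\Lambda=\mathbb T$ the lemma fails: $\int p\,dm=p(0)=1$ forces $\|p\|_\infty\ge1$.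

\begin{lemma}[The present determines the past]\label{lem:past}
Let $a\in\ell^\infty(\mathbb Z)$. If $(a*z)_0=0$, then $(a*z)_k=0$ for all $k\in\mathbb Z$.
\end{lemma}

\begin{proof}
Write $y_k=(a*z)_k$. By \eqref{eq:conv-shift}, $y_k=A^ky_0=0$ for $k\ge0$. It suffices to show that $y_{k+1}=0$ implies $y_k=0$. Let $p_\ell$ be given by Lemma~\ref{lem:poly} for $\Lambda=\Gamma$. Since $Ay_k=y_{k+1}=0$ and $p_\ell(0)=1$, we have $p_\ell(A)y_k=y_k$. On the other hand $p_\ell(A)z_n=\int\lambda^np_\ell(\lambda)E(\lambda)\,dm$, so by \eqref{eq:summable}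
\[
\|y_k\|=\Big\|\sum_na_{k-n}\,p_\ell(A)z_n\Big\|\le4\|a\|_\infty\|p_\ell E\|_{C^2}\longrightarrow0 .\qedhere
\]
\end{proof}

This is the only place where the hypothesis $\Gamma\neq\mathbb T$ is used, and the lemma fails without it.

\begin{example}\label{ex:2shift}
Let $\varphi(\xi)=2\xi$, so $A=2S^*$, and take the field $E(\lambda)=k_{\bar\lambda/2}=\sum_{j\ge0}(\lambda/2)^j\xi^j$ on the whole circle. Then $z_n=2^n\xi^{-n}$ for $n\le0$ and $z_n=0$ for $n>0$. For the sequence $a$ with $a_{-1}=1$ and $a_k=0$ otherwise, $(a*z)_k=z_{k+1}$, so $(a*z)_0=0$ and $(a*z)_{-1}=1\neq0$. Here $\Phi_f(x)=\sum_{j\ge0}2^{-j}f(T^jx)\xi^j$ records only the future values of $f$. Cutting $E$ off to an arc, as in Section~\ref{sec:deduction}, restores Lemma~\ref{lem:past}.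
\end{example}

We turn to the kernel of $a\mapsto a*z$. Its elements should be thought of as superpositions of the sequences $(\lambda^k)_k$ with $E(\lambda)=0$. The simplest case shows the mechanism. Suppose $a_k=\sum_jc_j\lambda_j^k$ is a finite sum with $\sum_j|c_j|\le1$ and $|\lambda_j-1|<\eta$ for all $j$. Applying the polynomial $1-w$ gives $|a_k-a_{k+1}|\le\sum_j|c_j||1-\lambda_j|<\eta$. If every term of $a$ is either $0$ or of modulus at least $\eta$, then $a_{k+1}=0$ forces $a_k=0$: the sequence cannot jump over the gap. In general the frequencies fill a long arc, the polynomial has higher degree $N$, and $N$ consecutive zeros are needed.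

To make this precise, let $\sigma$ be the shift $(\sigma a)_k=a_{k+1}$ on $\ell^\infty(\mathbb Z)$, and for $u\in C^2(\mathbb T)$ let $u(\sigma)=\sum_n\hat u(n)\sigma^n$, that is, $(u(\sigma)a)_k=\sum_n\hat u(n)a_{k+n}$. By \eqref{eq:summable},
\begin{equation}\label{eq:calculus}
\|u(\sigma)a\|_\infty\le4\|u\|_{C^2}\|a\|_\infty,\qquad u(\sigma)v(\sigma)=(uv)(\sigma),
\end{equation}
the second identity because the Fourier coefficients of $uv$ are the convolution of those of $u$ and $v$, and all series converge absolutely.

\begin{lemma}[Zeros propagate to the left]\label{lem:rigid}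
Let $K,\eta>0$. There is $N\ge1$, depending only on $E$, $K$ and $\eta$, with the following property. Let $a=(a_k)_{k\in\mathbb Z}$ be a complex sequence such that $a*z=0$ and, for every $k$, either $a_k=0$ or $\eta\le|a_k|\le K$. If $a_k=a_{k+1}=\dots=a_{k+N-1}=0$ for some $k$, then $a_j=0$ for all $j\le k$.
\end{lemma}

\begin{proof}
We first express that the frequencies of $a$ avoid an arc. Choose $\zeta\in Z^*$ such that $e=\zeta\circ E$ is not identically zero, and an open arc $I_0$ on which $e$ has no zero. Choose $\beta\in C^\infty(\mathbb T)$ such that $1-\beta$ has compact support in $I_0$ and $\beta=0$ on a non-empty open arc $I_1$. The function $b$ equal to $(1-\beta)/e$ on $I_0$ and to $0$ elsewhere is $C^2$, and $be=1-\beta$. Since $\zeta(z_n)=\hat e(-n)$,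
\[
0=\zeta\big((a*z)_k\big)=\sum_na_{k-n}\hat e(-n)=(e(\sigma)a)_k\qquad\text{for all }k .
\]
By \eqref{eq:calculus}, $(1-\beta)(\sigma)a=b(\sigma)e(\sigma)a=0$, that is, $a=\beta(\sigma)a$.

The function $\beta$ vanishes outside the closed arc $\Lambda=\mathbb T\setminus I_1\neq\mathbb T$. By Lemma~\ref{lem:poly} there is a polynomial $p(w)=1+\sum_{n=1}^Nc_nw^n$ with $4K\|p\beta\|_{C^2}<\eta$; we allow zero coefficients, so that $N\ge1$. None of $\zeta,\beta,p,N$ depends on $a$. Now $p(\sigma)a=p(\sigma)\beta(\sigma)a=(p\beta)(\sigma)a$, so for all $j$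
\[
\Big|a_j+\sum_{n=1}^Nc_na_{j+n}\Big|\le4\|p\beta\|_{C^2}K<\eta .
\]
If $a_{j+1}=\dots=a_{j+N}=0$, then $|a_j|<\eta$, hence $a_j=0$. Apply this for $j=k-1,k-2,\dots$ in turn.
\end{proof}

The proof uses only that $E$ is $C^2$ and not identically zero. The run of zeros cannot be dispensed with, as the sequences $(\lambda^k)_k$ with $\lambda\notin\Gamma$ show.

\section{The space of observables}\label{sec:space}

We need a Banach space $\mathcal L$ of functions on $X$ on which $T$ acts isometrically, in which simple functions are dense and bounded changes on small sets are small, and whose elements produce the moment $\int G(\|z\|)\,d\nu<\infty$. A reader interested only in $2$-universality may take $\mathcal L=L^2(\mu)$, for which (L1)--(L5) below are standard. For general $G$ we use an Orlicz norm. Put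
\[
\Psi(t)=\int_0^t\big(1+2G(2s)\big)\,ds,\qquad t\ge0 .
\]
The integrand is finite, nondecreasing and at least $1$. So $\Psi$ is finite, convex, continuous and increasing, with $\Psi(0)=0$ and $\Psi(t)\ge t$. For $t\ge1$ we have $\Psi(t)\ge\int_{t/2}^t2G(2s)\,ds\ge tG(t)\ge G(t)$, and therefore
\begin{equation}\label{eq:GPsi}
G(t)\le G(1)+\Psi(t)\qquad\text{for all }t\ge0 .
\end{equation}
Let $\mathcal L$ be the set of measurable $f:X\to\mathbb C$ with $\int\Psi(t|f|)\,d\mu<\infty$ for \emph{every} $t>0$, functions equal almost everywhere being identified, and let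
\[
\|f\|_\Psi=\inf\Big\{b>0:\int\Psi(|f|/b)\,d\mu\le1\Big\}.
\]
We always use Borel representatives. Bounded functions belong to $\mathcal L$. For $G(t)=t^2$ one finds $\Psi(t)=t+8t^3/3$, and $\mathcal L$ is $L^3(\mu)$ as a set.

The inequality $\Psi(t|f+g|)\le\frac12\Psi(2t|f|)+\frac12\Psi(2t|g|)$ shows that $\mathcal L$ is a vector space. For $f\in\mathcal L$, dominated convergence gives $\int\Psi(|f|/b)\,d\mu\to0$ as $b\to\infty$, so $\|f\|_\Psi<\infty$. Homogeneity is read off the definition, and the triangle inequality follows by integrating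
\[
\Psi\Big(\frac{|f+g|}{b+b'}\Big)\le\frac b{b+b'}\Psi\Big(\frac{|f|}b\Big)+\frac{b'}{b+b'}\Psi\Big(\frac{|g|}{b'}\Big).
\]
Two remarks will be used repeatedly. If $\|f\|_\Psi<b$, then $\int\Psi(|f|/b)\,d\mu\le1$, because $\Psi$ is increasing. And if $\int\Psi(t|f_k|)\,d\mu\to0$ for every $t>0$, then $\|f_k\|_\Psi\le1/t$ for large $k$, so $\|f_k\|_\Psi\to0$.

\begin{lemma}\label{lem:L}
\begin{itemize}
\item[(L1)] If $g\in\mathcal L$ and $|f|\le|g|$, then $f\in\mathcal L$ and $\|f\|_\Psi\le\|g\|_\Psi$. The map $f\mapsto f\circ T^n$ is an isometry of $\mathcal L$ for every $n\in\mathbb Z$.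
\item[(L2)] $\|f\|_{L^1}\le\|f\|_\Psi$. In particular $\|\cdot\|_\Psi$ is a norm.
\item[(L3)] If $|f_k|\le K\mathbf 1_{D_k}$ and $\mu(D_k)\to0$, then $\|f_k\|_\Psi\to0$.
\item[(L4)] Simple functions are dense in $\mathcal L$.
\item[(L5)] If $f_k\in\mathcal L$ and $\sum_{k\ge1}\|f_k\|_\Psi<\infty$, then $\sum_k|f_k|$ is finite almost everywhere and belongs to $\mathcal L$. The space $\mathcal L$ is complete.
\end{itemize}
\end{lemma}

\begin{proof}
(L1) holds because $\Psi$ is increasing and $\mu$ is $T$-invariant. (L2): if $b>\|f\|_\Psi$, then $\int|f|/b\,d\mu\le\int\Psi(|f|/b)\,d\mu\le1$. (L3): $\int\Psi(t|f_k|)\,d\mu\le\Psi(tK)\mu(D_k)\to0$ for every $t>0$.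

(L4) For $f\in\mathcal L$ and every $t>0$, $\int\Psi\big(t|f|\mathbf 1_{\{|f|>k\}}\big)\,d\mu\to0$ as $k\to\infty$ by dominated convergence; this is where integrability for every $t$ is needed. So $f\mathbf 1_{\{|f|\le k\}}\to f$ in $\mathcal L$. A bounded function is a uniform limit of simple functions, and $|h|\le\varepsilon$ implies $\|h\|_\Psi\le\varepsilon\|\mathbf 1\|_\Psi$ by (L1).

(L5) Let $r_K=\sum_{k>K}|f_k|$ and $b_K=\sum_{k>K}\|f_k\|_\Psi$ for $K\ge0$. By (L2), $r_0$ is integrable, hence finite almost everywhere. If $b>b_K$, the finite partial sums of $r_K$ have norm less than $b$, so monotone convergence gives $\int\Psi(r_K/b)\,d\mu\le1$. Given $t>0$, choose $K$ with $b_K<1/(2t)$. Then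
\[
\Psi(tr_0)\le\tfrac12\Psi\Big(2t\sum_{k\le K}|f_k|\Big)+\tfrac12\Psi(2tr_K)
\]
is integrable. So $r_0\in\mathcal L$, and $r_K\in\mathcal L$ with $\|r_K\|_\Psi\le b_K$. The series $\sum_kf_k$ converges almost everywhere to a function dominated by $r_0$, hence in $\mathcal L$, and $\|\sum_{k>K}f_k\|_\Psi\le\|r_K\|_\Psi\le b_K\to0$. A normed space in which every absolutely convergent series converges is complete.
\end{proof}

We now extend the coding maps to $\mathcal L$. For a Borel function $f\in\mathcal L$ let $f^\sharp=\sum_n\|z_n\|\,|f\circ T^{-n}|$ and $X_f=\bigcap_{k\in\mathbb Z}T^{-k}\{f^\sharp<\infty\}$. Define $\Phi_f$ by the absolutely convergent series \eqref{eq:Phi} on $X_f$, and $\Phi_f=0$ elsewhere. If $f$ is bounded, then $X_f=X$.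

\begin{lemma}\label{lem:Phi}
Let $f,g\in\mathcal L$. The set $X_f$ is Borel, of full measure, and $TX_f=X_f$. The map $\Phi_f:X\to Z$ is Borel, and it changes only on a null set when $f$ does. Moreover:
\begin{itemize}
\item[(a)] $\Phi_f\circ T=A\circ\Phi_f$ on $X_f$;
\item[(b)] $\int\Psi(\|\Phi_f\|)\,d\mu<\infty$;
\item[(c)] $\Phi_{f+g}=\Phi_f+\Phi_g$ almost everywhere, and $\int\|\Phi_f-\Phi_g\|\,d\mu\le C_0\|f-g\|_\Psi$.
\end{itemize}
\end{lemma}

\begin{proof}
By (L1) the terms of $f^\sharp$ have norms $\|z_n\|\,\|f\|_\Psi$, with finite sum. By (L5), $f^\sharp$ is finite almost everywhere and lies in $\mathcal L$. So $X_f$ is a countable intersection of Borel sets of full measure, invariant by construction, and $\Phi_f$ is a pointwise limit of Borel maps. Whether $x\in X_f$, and the value $\Phi_f(x)$, depend only on the values of $f$ along the orbit of $x$; if $f$ is changed on a null set $\mathcal N$, they change only on $\bigcup_nT^n\mathcal N$. For $x\in X_f$,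
\[
\Phi_f(Tx)=\sum_nf(T^{1-n}x)z_n=\sum_nf(T^{-n}x)z_{n+1}=A\Phi_f(x),
\]
which is (a). Since $\|\Phi_f\|\le f^\sharp\in\mathcal L$, (b) holds. On $X_f\cap X_g$ we have $\Phi_{f+g}=\Phi_f+\Phi_g$ and $\|\Phi_f-\Phi_g\|\le(f-g)^\sharp$, whose integral is $C_0\|f-g\|_{L^1}\le C_0\|f-g\|_\Psi$ by (L2).
\end{proof}

\section{Generic observables}\label{sec:generic}

Both density arguments modify an observable near the visits to a small set $B$ whose returns to itself are far apart. Freeness is used only to produce such sets.

\begin{lemma}\label{lem:marker}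
Let $Y\in\mathcal B$ with $\mu(Y)>0$, let $H\ge1$ be an integer and let $\kappa>0$. There is a Borel set $B\subseteq Y$ with $0<\mu(B)<\kappa$ and $T^jB\cap B=\emptyset$ for $1\le|j|\le H$.
\end{lemma}

\begin{proof}
For $D\in\mathcal D$ let $W_D=(Y\cap D)\setminus\bigcup_{n=1}^HT^{-n}D$. These countably many sets cover $Y$. Indeed, let $x\in Y$. For $1\le n\le H$ we have $T^nx\neq x$, so there is $D_n\in\mathcal D$ with $x\in D_n$ and $T^nx\notin D_n$; then $x\in W_D$ for $D=\bigcap_nD_n\in\mathcal D$. Hence some $W=W_D$ has positive measure. If $x\in W$ and $1\le n\le H$, then $T^nx\notin D$, so $T^nx\notin W$. Thus $T^nW\cap W=\emptyset$, and applying $T^{-n}$ gives $W\cap T^{-n}W=\emptyset$. Since $\mu$ is non-atomic, $W$ contains a Borel set $B$ with $0<\mu(B)<\kappa$.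
\end{proof}

\subsection{Full support}

To make $\Phi_f$ enter a given open set with positive probability, we write the desired correction as a finite combination $\sum_nc_nz_n$ and add the coefficients $c_n$ to $f$ around each visit to $B$. This is where the density of the span of $E$ is used. Without it, every $\Phi_f$ would take its values in the proper closed subspace spanned by the $z_n$.

\begin{proposition}\label{prop:support}
For every non-empty open set $V\subseteq Z$, the set $\mathcal U_V=\{f\in\mathcal L:\mu(\Phi_f\in V)>0\}$ is open and dense in $\mathcal L$.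
\end{proposition}

\begin{proof}
\emph{Open.} We may assume $V\neq Z$. Let $f\in\mathcal U_V$. The set $\{\Phi_f\in V\}$ is the increasing union, as $\delta\downarrow0$, of the sets $Y_\delta=\{\operatorname{dist}(\Phi_f,Z\setminus V)>\delta\}$, so $\mu(Y_\delta)>0$ for some $\delta>0$. If $C_0\|f-f'\|_\Psi<\delta\mu(Y_\delta)$, then $\mu(\|\Phi_f-\Phi_{f'}\|\ge\delta)<\mu(Y_\delta)$ by Lemma~\ref{lem:Phi}(c) and Markov's inequality. So $\|\Phi_f-\Phi_{f'}\|<\delta$ on a subset of $Y_\delta$ of positive measure, and there $\Phi_{f'}\in V$.

\emph{Dense.} Let $f\in\mathcal L$, and let $V$ contain the open ball of center $u$ and radius $3\delta$. Since $Z$ is covered by countably many balls of radius $\delta$, there is $y\in Z$ such that $Y=\{\|\Phi_f-y\|<\delta\}$ has positive measure. By Lemma~\ref{lem:zn}(b) there are $N\ge1$ and scalars $(c_n)_{|n|\le N}$ with $\|\sum_{|n|\le N}c_nz_n-(u-y)\|<\delta$. Let $K=\max|c_n|$, and choose $L>N$ with $K\sum_{|n|>L}\|z_n\|<\delta$. Take $B\subseteq Y$ from Lemma~\ref{lem:marker} with $H=2L$, and put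
\[
g=\sum_{|j|\le N}c_j\mathbf 1_{T^{-j}B}.
\]
The sets $T^{-j}B$, $|j|\le N$, are pairwise disjoint because $2N\le H$, so $|g|\le K$. Let $x\in B$ and $|n|\le L$. For $|j|\le N$, we have $T^{-n}x\in T^{-j}B$ if and only if $T^{j-n}x\in B$, and since $|j-n|\le H$ this happens if and only if $j=n$. So $g(T^{-n}x)=c_n$ for $|n|\le N$ and $g(T^{-n}x)=0$ for $N<|n|\le L$. Therefore $\|\Phi_g(x)-\sum_{|n|\le N}c_nz_n\|\le K\sum_{|n|>L}\|z_n\|<\delta$, and for almost every $x\in B$
\[
\|\Phi_{f+g}(x)-u\|\le\|\Phi_f(x)-y\|+\|\Phi_g(x)-(u-y)\|<\delta+2\delta .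
\]
Thus $f+g\in\mathcal U_V$. The function $g$ is bounded by $K$ and vanishes off a set of measure at most $(2N+1)\mu(B)$, where $K$ and $N$ were fixed before $B$. By (L3), $\|g\|_\Psi$ is as small as we wish when $\mu(B)$ is small.
\end{proof}

\subsection{Recovering the $\sigma$-field}

Since $\mathcal D$ separates points, $\Phi_f$ is injective off a null set as soon as every $D\in\mathcal D$ is, up to a null set, the preimage of a Borel subset of $Z$. To obtain open conditions, we ask instead that $\mathbf 1_D$ be approximated by a Lipschitz function of $\Phi_f$.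

\begin{proposition}\label{prop:generate}
For $D\in\mathcal B$ and $\varepsilon>0$, let $\mathcal G_{D,\varepsilon}$ be the set of $f\in\mathcal L$ for which there is a bounded Lipschitz function $g:Z\to\mathbb R$ with $\|\mathbf 1_D-g\circ\Phi_f\|_{L^1(\mu)}<\varepsilon$. Then $\mathcal G_{D,\varepsilon}$ is open and dense in $\mathcal L$.
\end{proposition}

\begin{proof}
\emph{Open.} If $g$ has Lipschitz constant $\operatorname{Lip}(g)$, Lemma~\ref{lem:Phi}(c) gives $\|g\circ\Phi_f-g\circ\Phi_{f'}\|_{L^1}\le\operatorname{Lip}(g)\,C_0\|f-f'\|_\Psi$. So a function $g$ that works for $f$ works for all $f'$ near $f$.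

\emph{Dense.} Let $f_0\in\mathcal L$ and $\varepsilon'>0$. We construct a bounded $f\in\mathcal G_{D,\varepsilon}$ with $\|f-f_0\|_\Psi<\varepsilon'$.

\smallskip
\emph{Step 0: construction of $f$.} By (L4) there is a Borel function $h$ with finitely many values and $\|h-f_0\|_\Psi<\varepsilon'/4$. Let $f_1=h+\tau\mathbf 1_D$, where $\tau>0$ is smaller than the distance between any two distinct values of $h$ and $\tau\|\mathbf 1\|_\Psi<\varepsilon'/4$. Then $\|f_1-f_0\|_\Psi<\varepsilon'/2$. A value $w+\tau$ taken by $f_1$ on $D$ cannot equal a value $w'$ taken off $D$, for then $w,w'$ would be values of $h$ at distance $\tau$. So $D=\{f_1\in W_D\}$ with $W_D=f_1(D)$: the observable $f_1$ knows the set $D$. Let $W=f_1(X)\cup\{0\}$, and let $K,\eta>0$ be such that $|w|\le K$ for $w\in W$ and $|w-w'|\ge\eta$ for distinct $w,w'\in W$. With $\rho$ and $C_0$ as in Lemma~\ref{lem:zn}, choose in this order: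
\begin{itemize}
\item the length $N$ of the run of zeros, given by Lemma~\ref{lem:rigid} for the constants $2K$ and $\eta$;
\item the height $R>0$ of the marker, with $KC_0\le R\rho/4$;
\item the spacing $H>N$ of the markers, an integer with $\sum_{|n|\ge H/2}\|z_n\|<\rho/4$;
\item a Borel set $B$ given by Lemma~\ref{lem:marker} for $Y=X$ and this $H$, of small positive measure.
\end{itemize}
The set $B$ is disjoint from $TB,\dots,T^NB$, so we may define
\[
f=R\ \text{ on }B,\qquad f=0\ \text{ on }TB\cup\dots\cup T^NB,\qquad f=f_1\ \text{ elsewhere.}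
\]
Then $f$ is Borel and bounded, $f\in W$ off $B$, $|f-f_1|\le R+K$, and $\mu(f\neq f_1)\le(N+1)\mu(B)$. By (L3) we can take $\mu(B)$ so small that $\|f-f_1\|_\Psi<\varepsilon'/2$ and $\mu(f\neq f_1)<\varepsilon/2$. Then $\|f-f_0\|_\Psi<\varepsilon'$.

\smallskip
\emph{Step 1: the markers are visible.} We claim that
\begin{equation}\label{eq:visible}
B=\{x\in X:\|\Phi_f(x)-Rz_0\|<R\rho/2\}.
\end{equation}
Fix $x\in X$ and let $P=\{n\in\mathbb Z:T^{-n}x\in B\}$. Since $|f-R\mathbf 1_B|\le K$,
\[
\Big\|\Phi_f(x)-R\sum_{n\in P}z_n\Big\|\le KC_0\le R\rho/4 .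
\]
Distinct elements of $P$ differ by more than $H$, so at most one element $n_0$ of $P$ satisfies $|n_0|<H/2$. The other elements contribute to $R\sum_{n\in P}z_n$ a vector of norm less than $R\rho/4$. Hence $\Phi_f(x)$ is at distance less than $R\rho/2$ from $Rz_{n_0}$ if $n_0$ exists, and from $0$ otherwise. If $x\in B$, then $n_0=0$. If $x\notin B$, then $n_0\neq0$ or $n_0$ does not exist; by Lemma~\ref{lem:zn}(c), both $Rz_{n_0}$ with $n_0\neq0$ and $0$ are at distance at least $R\rho$ from $Rz_0$, so $\|\Phi_f(x)-Rz_0\|>R\rho/2$. This proves \eqref{eq:visible}.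

\smallskip
\emph{Step 2: $\Phi_f(x)$ determines $f(x)$.} Let $X'$ be the Borel set of those $x$ with $T^kx\in B$ for infinitely many $k>0$. By Birkhoff's theorem almost every orbit visits $B$ with frequency $\mu(B)>0$, so $\mu(X')=1$; this is the only use of ergodicity in the proof of Theorem~\ref{thm:criterion}. Let $x,x'\in X'$ with $\Phi_f(x)=\Phi_f(x')$, and put $a_j=f(T^jx)-f(T^jx')$. This is a bounded sequence with
\[
(a*z)_k=\Phi_f(T^kx)-\Phi_f(T^kx'),\qquad k\in\mathbb Z .
\]
Since $(a*z)_0=0$, Lemma~\ref{lem:past} gives $a*z=0$, that is, $\Phi_f(T^kx)=\Phi_f(T^kx')$ for all $k$. By \eqref{eq:visible}, $T^kx\in B$ if and only if $T^kx'\in B$. The markers are therefore aligned, as in the following array, where $*$ stands for an element of $W$: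
\[
\begin{array}{r|cccccccccccc}
f(T^jx) & \cdots & * & R & 0 & \cdots & 0 & * & \cdots & * & R & 0 & \cdots\\
f(T^jx') & \cdots & * & R & 0 & \cdots & 0 & * & \cdots & * & R & 0 & \cdots\\
\hline
a_j & \cdots & ? & 0 & 0 & \cdots & 0 & ? & \cdots & ? & 0 & 0 & \cdots
\end{array}
\]
If $T^jx\in B$, then $a_j=R-R=0$. Otherwise $a_j$ is a difference of two elements of $W$, so $a_j=0$ or $\eta\le|a_j|\le2K$. If $T^kx\in B$, then $T^{k+i}x$ and $T^{k+i}x'$ lie in $T^iB$ for $1\le i\le N$, so $a_k=a_{k+1}=\dots=a_{k+N}=0$, and Lemma~\ref{lem:rigid} gives $a_j=0$ for all $j\le k$. As $x\in X'$, there is such a $k>0$, and so $a_0=0$, that is, $f(x)=f(x')$.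

\smallskip
\emph{Step 3: a Lipschitz decoder.} Let $D'=\{f\in W_D\}$. By Step 2, the analytic sets $\Phi_f(X'\cap D')$ and $\Phi_f(X'\setminus D')$ are disjoint. Lusin's separation theorem provides a Borel set $C\subseteq Z$ that contains the first and misses the second, so $\mathbf 1_{D'}=\mathbf 1_C\circ\Phi_f$ on $X'$. Let $\nu_f=(\Phi_f)_*\mu$. A Borel probability measure on a metric space is inner regular with respect to closed sets, so there is a closed $F\subseteq C$ with $\nu_f(C\setminus F)<\varepsilon/4$. The bounded Lipschitz functions $g_\ell=\max(0,1-\ell\operatorname{dist}(\cdot,F))$ (with $g_\ell=0$ if $F=\emptyset$) decrease to $\mathbf 1_F$, so $\|\mathbf 1_F-g_\ell\|_{L^1(\nu_f)}<\varepsilon/4$ for some $\ell$. Since $D$ and $D'$ differ only inside $\{f\neq f_1\}$,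
\[
\|\mathbf 1_D-g_\ell\circ\Phi_f\|_{L^1(\mu)}\le\mu(f\neq f_1)+\|\mathbf 1_C-g_\ell\|_{L^1(\nu_f)}<\frac\varepsilon2+\frac\varepsilon2 .
\]
Thus $f\in\mathcal G_{D,\varepsilon}$.
\end{proof}

\section{The model given by a generic observable}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $\mathcal V$ be a countable base of non-empty open subsets of $Z$. By Propositions~\ref{prop:support} and~\ref{prop:generate}, the countably many sets $\mathcal U_V$ ($V\in\mathcal V$) and $\mathcal G_{D,1/k}$ ($D\in\mathcal D$, $k\ge1$) are open and dense in $\mathcal L$, which is complete by (L5). By the Baire category theorem some $f\in\mathcal L$ belongs to all of them. Fix a Borel representative of $f$, and let $\Phi=\Phi_f$ and $\nu=\Phi_*\mu$.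

\emph{Invariance, support and moment.} By Lemma~\ref{lem:Phi}(a), $A_*\nu=(A\circ\Phi)_*\mu=(\Phi\circ T)_*\mu=\nu$. Since $\nu(V)=\mu(\Phi\in V)>0$ for all $V\in\mathcal V$, the measure $\nu$ has full support. By \eqref{eq:GPsi} and Lemma~\ref{lem:Phi}(b),
\[
\int G(\|z\|)\,d\nu(z)\le G(1)+\int\Psi(\|\Phi\|)\,d\mu<\infty .
\]

\emph{Isomorphism.} Let $D\in\mathcal D$. There are continuous functions $g_k$ on $Z$ with $g_k\circ\Phi\to\mathbf 1_D$ in $L^1(\mu)$, and almost everywhere after passing to a subsequence. For this subsequence, the Borel set $C_D=\{z\in Z:g_k(z)\to1\}$ satisfies $\mu(D\,\triangle\,\Phi^{-1}(C_D))=0$. Let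
\[
\mathcal N=\bigcup_{D\in\mathcal D}\big(D\,\triangle\,\Phi^{-1}(C_D)\big),\qquad X_0=\bigcap_{k\in\mathbb Z}T^k(X_f\setminus\mathcal N).
\]
Then $\mathcal N$ is a Borel null set, and $X_0$ is a Borel set of full measure with $TX_0=X_0$. If $x,x'\in X_0$ and $\Phi(x)=\Phi(x')$, then for every $D\in\mathcal D$
\[
x\in D\iff\Phi(x)\in C_D\iff\Phi(x')\in C_D\iff x'\in D ,
\]
so $x=x'$. By the Lusin--Souslin theorem, $Z_0=\Phi(X_0)$ is Borel and $\Phi:X_0\to Z_0$ is a Borel bijection with Borel inverse. Finally $\nu(Z_0)=\mu(\Phi^{-1}(Z_0))\ge\mu(X_0)=1$, the identity $\Phi\circ T=A\circ\Phi$ holds on $X_0\subseteq X_f$, and $A(Z_0)=\Phi(TX_0)=Z_0$. Hence $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are isomorphic, and $\nu$ is the required model.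
\end{proof}

\begin{thebibliography}{1}

\bibitem{Grivaux}
Sophie Grivaux, \emph{Some new examples of universal hypercyclic operators in the sense of Glasner and Weiss}, arXiv:1410.2957 (2014).

\end{thebibliography}
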